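# Two reflected Brownian particles around a disc on the flat two-dimensional torus

## 1. An excursion integral on the punctured torus

Identify $\mathbb R^2$ with $\mathbb C$, put $\Gamma=2\mathbb Z[i]$, and let $D_1=\mathbb R^2/\Gamma$. This is the square $\{|x_1|\le1,\ |x_2|\le1\}$ with opposite sides identified. For $0<r<1$ let $D=D_1\setminus\overline{\mathcal B}(0,r)$, so $|D|=4-\pi r^2$. The boundary $\partial D$ is a circle; $\sigma$ is its arc length, a point of it is written $x=re^{i\theta_x}$, and $\mathbf n(x)=x/r$ is the unit normal pointing into $D$. Distances in the torus are geodesic.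

**Definition (Poisson kernel, excursion kernel).** For $x\in D$, $y\in\partial D$ let $P(x,y)$ be the density with respect to $\sigma(dy)$ of the point where a Brownian motion started at $x$ first hits $\partial D$. For $x\ne y$ in $\partial D$ put
$$H(x,y)=\partial_{\mathbf n_x}P(x,y)=\lim_{h\downarrow0}h^{-1}P(x+h\mathbf n(x),y).$$

So $H(x,y)\,\sigma(dy)$ is the rate at which a particle that has been lifted slightly off the circle at $x$ comes back to it near $y$.

Example. For the exterior $\{|x|>r\}$ of one disc in the plane, $P(x,y)=\dfrac{|x|^2-r^2}{2\pi r|x-y|^2}$. Since $\partial_{\mathbf n}|x|^2=2r$ on the circle,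
$$H_{\rm plane}(x,y)=\frac1{\pi|x-y|^2}=\frac1{4\pi r^2\sin^2\frac{\theta_x-\theta_y}2}.\tag{1}$$

The lecture turns on one number. Put
$$f(\alpha)=-\log|\cos\alpha|,\qquad \Lambda(r)=\int_{\partial D}\int_{\partial D}f(\theta_x-\theta_y)H(x,y)\,\sigma(dy)\,\sigma(dx)-2\pi.\tag{2}$$
The integral is finite. We shall see in Lemma 4 that $0\le H\le C|x-y|^{-2}$. Near the diagonal $f(\alpha)=O(\alpha^2)$ compensates this, and away from it $f$ has only logarithmic singularities, at $\alpha=\pm\pi/2$, where $H$ is bounded.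

What is it for? Two Brownian particles in $\overline D$ are driven by the same noise and reflected from the disc. In the rigorous sense of Theorems 2 and 3 below, when $\Lambda(r)>0$ the number $\Lambda(r)/(2|D|)$ is an exponential rate at which their distance shrinks. So everything depends on the sign of $\Lambda(r)$.

Let us compute it in the plane, with $H_{\rm plane}$ in place of $H$. With $\alpha=\theta_x-\theta_y$, the double integral is
$$2\pi r\cdot r\int_{-\pi}^{\pi}\frac{f(\alpha)\,d\alpha}{4\pi r^2\sin^2(\alpha/2)}=\frac12\int_{-\pi}^{\pi}\frac{f(\alpha)}{\sin^2(\alpha/2)}\,d\alpha .$$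
As $f$ is $\pi$-periodic and $\sin^{-2}(\alpha/2)+\cos^{-2}(\alpha/2)=4\sin^{-2}\alpha$, this equals
$$2\int_{-\pi/2}^{\pi/2}\frac{f(\alpha)}{\sin^2\alpha}\,d\alpha=2\Bigl[-\cot\alpha\, f(\alpha)\Bigr]_{-\pi/2}^{\pi/2}+2\int_{-\pi/2}^{\pi/2}\cot\alpha\,\tan\alpha\,d\alpha=0+2\pi .$$
(The boundary terms vanish because $\cot\alpha\log|\cos\alpha|\to0$ at $\pm\pi/2$; at $0$ we have $\cot\alpha f(\alpha)=O(\alpha)$.) So
$$\Lambda_{\rm plane}=0\quad\text{for every } r.\tag{3}$$
One disc alone is exactly critical. On the torus the sign is decided by the images of the disc at the other points of $\Gamma$, and it turns out that their effect is of order $r^8$.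

## 2. Two particles driven by one noise

**The processes.** Let $B$ be a standard planar Brownian motion, $x_0,y_0\in\overline D$, and consider the Skorokhod equations
$$X_t=x_0+B_t+\int_0^t\mathbf n(X_s)\,dL^X_s,\qquad Y_t=y_0+B_t+\int_0^t\mathbf n(Y_s)\,dL^Y_s .$$
Here the local time $L^X$ is continuous, non-decreasing, and does not increase while $X\in D$; similarly for $L^Y$. Each equation has a unique pathwise solution in $\overline D$. By uniqueness the pair $(X,Y)$ is a strong Markov process. Itô's formula reads, for $\varphi\in C^2(\overline D)$,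
$$\varphi(X_t)=\varphi(x_0)+\int_0^t\nabla\varphi(X_s)\cdot dB_s+\tfrac12\int_0^t\Delta\varphi(X_s)\,ds+\int_0^t\partial_{\mathbf n}\varphi(X_s)\,dL^X_s .$$

Example: the half-line. If $a_t=a_0+\beta_t+\ell_t\ge0$ with $\beta$ a one-dimensional Brownian motion, then $\ell_t=\max(0,\sup_{s\le t}(-a_0-\beta_s))$. Take a second height $b_0>a_0$ with the same $\beta$. At the first time that $-\beta=b_0$ we have $\ell^a=b_0-a_0$ and both heights are $0$; from then on they agree.

Example: a flat wall. In a half-plane, the component of $w=Y-X$ along the wall never changes, and by the previous example the normal component becomes $0$ once both particles have touched. So one visit to the wall replaces $|w|$ by $|w||\cos\alpha|$, where $\alpha$ is the angle between $w$ and the wall.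

**The problem.** For the analogous processes in dimension $d=3$, Burdzy, Chen and Pal ("Brownian earthworm", arXiv:1011.5442, 2010) state: there is $r_0>0$ such that for every $r\le r_0$ and every $x_0\ne y_0$, $\limsup_{t\to\infty}\operatorname{dist}(X_t,Y_t)>0$ a.s. The problem is whether this holds for $d=2$.

**A heuristic balance.** Suppose the particles are very close. Away from the disc $w$ is constant. At the disc there are two effects.

Stretching: if $w$ is nearly tangent and both local times are nearly equal, then $dw=(\mathbf n(Y)-\mathbf n(X))\,dL\approx (w/r)\,dL$, so $\log|w|$ grows at rate $1/r$ per unit of local time.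

Contraction: suppose the pair leaves the circle at $x$ with $w$ tangent there, and returns at $y$. The tangent at $y$ is rotated by $\theta_y-\theta_x$, so the flat-wall example suggests that $|w|$ is multiplied by $|\cos(\theta_x-\theta_y)|$. This happens at rate $H(x,y)\sigma(dy)$ per unit of local time: reaching height $h$ from the circle costs local time about $h$, and from height $h$ the landing density is about $hH(x,y)$.

If, on the local time scale, the contact point is uniformly distributed on the circle, the mean drift of $\log|w|$ per unit of local time is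
$$\frac1r-\frac1{2\pi r}\iint fH\,d\sigma\,d\sigma=-\frac{\Lambda(r)}{2\pi r}.$$
Local time grows like $\frac{\pi r}{|D|}t$ (this is proved in Section 13), which gives the rate $-\Lambda(r)/(2|D|)$ in time.

**Where the obvious computation stops.** For small $r$ a sensible person forgets the images of the disc and uses $H_{\rm plane}$. By (3) the drift is then exactly $0$, and nothing is decided. We need the correction from periodicity, with its sign. Moreover the balance itself is only formal: $f$ is unbounded, $w$ is only approximately tangent, and the contraction depends on the contact point. The notes deal with the sign first and then with the probability.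

**Theorem 1.** $\Lambda(r)>0$ for $0<r\le7/10$, and $\Lambda(r)=72\pi G_4^2r^8+O(r^{16})$ as $r\to0$, where $G_4=\sum_{0\ne\omega\in\Gamma}\omega^{-4}>0$.

**Theorem 2.** Let $0<r<1$ and $\Lambda(r)>0$. For every $\zeta>0$ there is $\varepsilon>0$ such that $\operatorname{dist}(x_0,y_0)\le\varepsilon$ implies $\mathbf P(\operatorname{dist}(X_t,Y_t)\to0)\ge1-\zeta$. Moreover, for all $x_0,y_0$, a.s. on $\{\operatorname{dist}(X_t,Y_t)\to0\}$,
$$\limsup_{t\to\infty}\tfrac1t\log\operatorname{dist}(X_t,Y_t)\le-\Lambda(r)/(2|D|).$$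

**Theorem 3.** If $0<r<1/2$, then for all $x_0,y_0\in\overline D$, a.s., $\operatorname{dist}(X_t,Y_t)\to0$ and
$$\limsup_{t\to\infty}\tfrac1t\log\operatorname{dist}(X_t,Y_t)\le-\Lambda(r)/(2|D|)<0.$$

By Theorems 1 and 2, for every $r\le7/10$ there are $x_0\ne y_0$ with $\mathbf P(\limsup_t\operatorname{dist}(X_t,Y_t)>0)<1$. So no $r_0$ exists for $d=2$: the three-dimensional statement is not valid in dimension two, and for $r<1/2$ the opposite holds from all starting points.

## 3. The Poisson kernel near the circle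

**Lemma 4.** With $|x-y|$ the torus distance:

* (K1) $P(x,y)\le C\operatorname{dist}(x,\partial D)\,|x-y|^{-2}$, hence $0\le H\le C|x-y|^{-2}$.
* (K2) $h^{-1}P(x+h\mathbf n(x),y)\to H(x,y)$ as $h\downarrow0$, uniformly on $\{|x-y|\ge\varphi\}$ for each $\varphi>0$, and $H$ is smooth off the diagonal.

**Step 1: subtract the planar Green function.** The purpose is to isolate the singularity. Let $G_D$ be the Dirichlet Green function of $D$, $-\Delta G_D(\cdot,y)=\delta_y$. It is symmetric, and $P=\partial_{\mathbf n_y}G_D$. Let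
$$G_{ext}(x,y)=\frac1{2\pi}\log\frac{|y||x-y^*|}{r|x-y|}=\frac1{2\pi}\log\frac{|x\bar y-r^2|}{r|x-y|},\qquad y^*=r^2/\bar y,$$
the Green function of $\{|x|>r\}$ in the plane. Fix $r<R'<R<1$ and let $F=G_D-G_{ext}$ on $\{r<|x|<R\}\times\{r<|y|<R'\}$. The logarithmic singularities cancel, so $F$ is harmonic in each variable, and it vanishes as $x$ or $y$ tends to $\partial D$. For $|x|=R$, $|y|<R'$ both Green functions are bounded, since $|x-y|\ge R-R'$. By the maximum principle in $x$ (for fixed $y$, with value $0$ on $|x|=r$), $F$ is bounded.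

**Step 2: $F$ is smooth up to the boundary.** Extend $F$ by odd reflection $z\mapsto r^2/\bar z$ in each variable. By Schwarz reflection the extension is bounded and separately harmonic in a neighborhood of $\partial D\times\partial D$. By the gradient estimate it is locally Lipschitz in each variable, uniformly in the other, hence jointly continuous. By the mean value property in each variable, $F$ is locally reproduced by convolution with a product $\chi(x)\chi(y)$ of radial mollifiers. Hence $F$ is smooth.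

**Step 3: the formula for $P$.** With $y=se^{i\theta}$ and $c=\mathrm{Re}(xe^{-i\theta})$,
$$|x\bar y-r^2|^2=|x|^2s^2-2r^2sc+r^4,\qquad |x-y|^2=|x|^2-2sc+s^2 .$$
At $s=r$ the first is $r^2|x-y|^2$, so
$$\partial_sG_{ext}\big|_{s=r}=\frac1{4\pi|x-y|^2}\Bigl(\frac{2|x|^2}r-2c-2r+2c\Bigr)=\frac{|x|^2-r^2}{2\pi r|x-y|^2}.$$
Therefore, for $x$ near $\partial D$,
$$P(x,y)=\frac{|x|^2-r^2}{2\pi r|x-y|^2}+\rho(x,y),\tag{4}$$
with $\rho=\partial_{\mathbf n_y}F$ smooth up to the boundary and $\rho=0$ for $x\in\partial D$.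

**Step 4: conclusion.** Near $\partial D$, $|x|^2-r^2$ and $|\rho|$ are at most $C\operatorname{dist}(x,\partial D)$, and torus distances are bounded; this gives (K1) there. For $x$ outside a circle $|x|=R''$ with $r<R''<R'$, the strong Markov property at that circle shows that $P(x,y)$ is at most its maximum over $|x|=R''$, so it is bounded, while $\operatorname{dist}(x,\partial D)|x-y|^{-2}$ is bounded below. From (4), $h^{-1}P(x+h\mathbf n,y)=\frac{2r+h}{2\pi r|x+h\mathbf n-y|^2}+h^{-1}\rho(x+h\mathbf n,y)$, which converges uniformly off the diagonal to $H=\frac1{\pi|x-y|^2}+\partial_{\mathbf n_x}\rho$. $\square$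

## 4. Dirichlet energies instead of the kernel

For $n\ge1$ let $u_n$ be the harmonic extension of $e^{in\theta}$ to $D$ and $E_n=\int_D|\nabla u_n|^2$. For example, outside one disc in the plane $u_n=(r/\rho)^ne^{in\theta}$ and $E_n=2\pi n$.

**Lemma 5.** $\displaystyle E_n=\iint(1-\cos n(\theta_x-\theta_y))H(x,y)\,\sigma(dx)\,\sigma(dy).$ Moreover
$$\iint fH\,d\sigma\,d\sigma=\lim_{q\uparrow1}\sum_{k\ge1}\frac{(-1)^{k-1}}kq^kE_{2k}.\tag{5}$$

**Step 1: the energy identity.** The purpose is to express $\iint |\phi(x)-\phi(y)|^2H$ through harmonic functions. Let $\phi$ be smooth and complex-valued on $\partial D$, and $u,U$ the harmonic extensions of $\phi,|\phi|^2$; they are smooth up to $\partial D$. For fixed $x\in\partial D$ the function $v_x=U-2\,\mathrm{Re}(\overline{\phi(x)}\,u)+|\phi(x)|^2$ is harmonic with boundary values $|\phi(\cdot)-\phi(x)|^2$, so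
$$v_x(x+h\mathbf n)=\int P(x+h\mathbf n,y)\,|\phi(y)-\phi(x)|^2\,\sigma(dy),\qquad v_x(x)=0 .$$
For small $h$, $|x+h\mathbf n-y|\ge h$, hence $|x-y|\le2|x+h\mathbf n-y|$. By (K1), $h^{-1}P(x+h\mathbf n,y)|\phi(y)-\phi(x)|^2\le 4C|x-y|^{-2}|\phi(y)-\phi(x)|^2$ is bounded. Dominated convergence with (K2) gives $\partial_{\mathbf n}v_x(x)=\int H(x,y)|\phi(y)-\phi(x)|^2\sigma(dy)$. On the other hand $\partial_{\mathbf n}v_x(x)=\partial_{\mathbf n}U(x)-2\,\mathrm{Re}(\bar\phi\,\partial_{\mathbf n}u)(x)$. Integrate over $x$. Since $U$ is harmonic, $\int\partial_{\mathbf n}U\,d\sigma=0$; since $\mathbf n$ points into $D$, $-\int\bar u\,\partial_{\mathbf n}u\,d\sigma=\int_D|\nabla u|^2$. Thus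
$$\iint|\phi(x)-\phi(y)|^2H\,d\sigma\,d\sigma=2\int_D|\nabla u|^2 .$$
With $\phi=e^{in\theta}$, $|\phi(x)-\phi(y)|^2=2(1-\cos n(\theta_x-\theta_y))$.

**Step 2: expand $f$ in cosines, with an Abel factor.** The factor is needed because the bare series will not converge: already in the plane $E_{2k}/k=4\pi$. For $0<q<1$ put
$$f_q(\alpha)=\sum_{k\ge1}\frac{(-1)^{k-1}}kq^k(1-\cos2k\alpha)=\log(1+q)-\tfrac12\log(1+2q\cos2\alpha+q^2)=-\tfrac12\log\Bigl(1-\tfrac{4q}{(1+q)^2}\sin^2\alpha\Bigr).$$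
Since $4q/(1+q)^2$ increases to $1$, $0\le f_q\uparrow f$ as $q\uparrow1$, and $\iint f_qH\to\iint fH$ by monotone convergence. For fixed $q$, $1-\cos2k\alpha\le2k^2\alpha^2$ (with $|\alpha|\le\pi$) and $\alpha^2H\le C$ by (K1), so sum and integral may be interchanged, and Step 1 gives (5). $\square$

In the plane (5) gives $\lim_q4\pi q/(1+q)=2\pi$, in agreement with (3).

## 5. A matrix of lattice sums

Only $E_n$ with $n$ even enters (5), and for even $n$ the harmonic extension can be written with elliptic functions. Throughout this section and the next two, $0<r\le7/10$.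

For $k\ge4$ let $G_k=\sum_{0\ne\omega\in\Gamma}\omega^{-k}$, an absolutely convergent sum. It is real by conjugation symmetry, and since $i\Gamma=\Gamma$, $G_k=0$ unless $4\mid k$. Let $W_2=\wp$ be the Weierstrass function of $\Gamma$, and $W_n(z)=\sum_{\omega\in\Gamma}(z-\omega)^{-n}$ for even $n\ge4$. These are $\Gamma$-periodic with poles only on $\Gamma$. Expanding $(z-\omega)^{-n}=\omega^{-n}\sum_m\binom{n+m-1}m(z/\omega)^m$ ($n$ even), for $0<|z|<2$,
$$W_n(z)=z^{-n}+\sum_{m\ge0\text{ even}}b_{nm}z^m,\qquad b_{nm}=\binom{n+m-1}mG_{n+m},\quad b_{20}=0 .$$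

**Definition (the matrix $K$).** For even $n,m\ge2$ let $K_{nm}=\sqrt{m/n}\;b_{nm}\,r^{n+m}$.

The smallest entry is $K_{22}=\binom32G_4r^4=3G_4r^4$. The next ones, $K_{24}$ and $K_{42}$, vanish since $G_6=0$.

**Lemma 6.** $K$ is real symmetric, $|K_{nm}|\le Cr^{n+m}$, $\|K\|_{HS}<1$, $2.4\le16G_4\le4$, and
$$\sum_{n+m\ge8}K_{nm}^2\le\frac{25}8\,\frac{r^{16}}{1-r^8}.\tag{6}$$
Consequently $|(Kx)_m|\le Cr^m\|x\|_{\ell^2}$ for $x\in\ell^2$.

**Step 1: symmetry.** Since $\frac mn\binom{n+m-1}m=\frac{(n+m-1)!}{(m-1)!\,n!}=\binom{n+m-1}n$,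
$$K_{nm}^2=\binom{n+m-1}n\binom{n+m-1}mG_{n+m}^2r^{2(n+m)},$$
and $K_{nm}$ has the sign of $G_{n+m}$. So $K_{nm}=K_{mn}$.

**Step 2: bounds for $G_M$.** There are $8j$ points of $\mathbb Z[i]$ with max-norm $j$, all of modulus $\ge j$. For $M\ge8$,
$$2^M|G_M|\le\sum_{0\ne\omega\in\mathbb Z[i]}|\omega|^{-8}\le4+\tfrac4{16}+8\sum_{j\ge2}j^{-7}\le5 .$$
Next, $16G_4=\sum_{0\ne\omega\in\mathbb Z[i]}\omega^{-4}$. Max-norm $1$: the four units give $4$, and $(\pm1\pm i)^4=-4$ gives $-1$; total $3$. Max-norm $2$: $\pm2,\pm2i$ give $\frac4{16}$; $(\pm2\pm2i)^4=-64$ gives $-\frac4{64}$; and $(2+i)^4=-7+24i$ together with its seven symmetric images gives $-\frac{8\cdot7}{625}$. This sum lies in $[0.0978,0.098]$. The rest is at most $8\sum_{j\ge3}j^{-3}\le8\int_{5/2}^\infty x^{-3}dx=0.64$ in modulus, by convexity. Hence $2.4\le16G_4\le4$, that is, $0.15\le G_4\le0.25$.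

**Step 3: the Hilbert–Schmidt norm.** Fix $M=n+m$, $N=M-1$. As $\binom Nm=\binom N{n-1}$, Vandermonde gives $\sum_n\binom Nn\binom N{n-1}=\binom{2N}{N+1}\le\frac12 4^N$, the last because $\binom{2N}{N+1}=\binom{2N}{N-1}$. So with Step 2
$$\sum_{n+m\ge8}K_{nm}^2\le\sum_{M=8,12,\dots}\tfrac12 4^{M-1}\cdot25\cdot4^{-M}r^{2M}=\frac{25}8\,\frac{r^{16}}{1-r^8}.$$
The only entry with $n+m=4$ is $K_{22}$, and entries with $n+m=6$ vanish. For $r\le0.7$ we have $r^8\le0.05765$, so $\|K\|_{HS}^2\le\frac9{16}(0.05765)+0.012<1$.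

**Step 4: decay.** Each binomial coefficient is at most $2^{n+m-1}$, so $K_{nm}^2\le Cr^{2(n+m)}$, and Cauchy–Schwarz gives $|(Kx)_m|\le Cr^m\|x\|\bigl(\sum_nr^{2n}\bigr)^{1/2}$. $\square$

## 6. The energies through $K$, and a formula for $\Lambda$

**Proposition 7.** Let $Q=K^2(1-K^2)^{-1}=\sum_{j\ge1}K^{2j}$, a positive trace class operator. For even $n$, $E_n=2\pi n(1+2Q_{nn})$, and
$$\Lambda(r)=8\pi\sum_{k\ge1}(-1)^{k-1}Q_{2k,2k}.\tag{7}$$

**Step 1: a family of harmonic functions and their Fourier modes.** Let $c=(c_n)_{n\ge2\text{ even}}$ be real with $|c_n|\le Cr^n$ up to finitely many terms, and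
$$F_c=\sum_{n}c_nn^{-1/2}r^nW_n .$$
This converges in $C^1(\overline D)$: on $\overline D$ all $|z-\omega|\ge r$, so for $n\ge4$ we have $r^n|W_n|\le\sum_\omega(r/|z-\omega|)^4\le C$ and $r^n|W_n'|\le Cn$. So $F_c$ is holomorphic in $D$. For $r\le|z|=\rho\le1$ we may insert the Laurent series: by Step 2 of Lemma 6, $|b_{nj}|\le 5\binom{n+j-1}j2^{-n-j}$, and
$$\sum_j\binom{n+j-1}j\Bigl(\frac r2\Bigr)^n\Bigl(\frac\rho2\Bigr)^j=\Bigl(\frac r{2-\rho}\Bigr)^n\le r^n,\qquad\sum_n|c_n|r^n<\infty,$$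
so the double series converges absolutely. Its analytic part is a power series converging on $|z|\le1$, which may be differentiated termwise on $|z|=r<1$. The singular part may be differentiated termwise since $c_n=O(r^n)$. On $z=re^{i\theta}$ the coefficient of $e^{im\theta}$, $m\ge2$, is $\sum_nc_nn^{-1/2}b_{nm}r^{n+m}=m^{-1/2}\sum_nc_nK_{nm}$. Hence
$$F_c=\sum_nn^{-1/2}c_ne^{-in\theta}+\sum_mm^{-1/2}(Kc)_me^{im\theta}+\text{const},\tag{8}$$
and $\partial_\rho$ multiplies the modes of the first sum by $-n/r$ and those of the second by $m/r$.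

**Step 2: solve the Dirichlet problem.** Fix $n$ even and let $\delta_n$ be the $n$-th unit vector. We look for $F_c+\overline{F_d}+\text{const}$ with boundary values $e^{-in\theta}$. By (8) this requires $c+Kd=\sqrt n\,\delta_n$ and $Kc+d=0$. Take
$$c=\sqrt n\,(1-K^2)^{-1}\delta_n,\qquad d=-Kc .$$
Since $c=\sqrt n\,\delta_n+K(Kc)$, Lemma 6 gives both sequences the required decay. The harmonic function obtained is $\overline{u_n}$, by uniqueness.

**Step 3: read off the energy.** With $u=\overline{u_n}$, the mode $e^{-in\theta}$ of $\partial_{\mathbf n}u=\partial_\rho u$ has coefficient $-\frac{\sqrt n}r(c_n-(Kd)_n)$. Hence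
$$E_n=-\int\bar u\,\partial_{\mathbf n}u\,d\sigma=2\pi\sqrt n\,(c_n-(Kd)_n)=2\pi\sqrt n\,((1+K^2)c)_n=2\pi n\Bigl(\frac{1+K^2}{1-K^2}\Bigr)_{nn}=2\pi n(1+2Q_{nn}).$$

**Step 4: insert in (5).** We get $\sum_k\frac{(-1)^{k-1}}kq^kE_{2k}=4\pi\sum_k(-1)^{k-1}q^k+8\pi\sum_k(-1)^{k-1}q^kQ_{2k,2k}$. The first sum is $4\pi q/(1+q)\to2\pi$. The second converges to its value at $q=1$ because $\sum Q_{2k,2k}<\infty$. Subtracting $2\pi$ gives (7). $\square$

Each even energy is at least its planar value $2\pi n$, since $Q\ge0$. This alone does not give a sign for $\Lambda$: the gains $Q_{2k,2k}$ enter (7) with alternating signs. The symmetry of the square lattice now decides.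

## 7. The sign of $\Lambda$: proof of Theorem 1

**Step 1: split by residues mod 4.** $K_{nm}\ne0$ only if $4\mid n+m$, which for even $n,m$ means $n\equiv m\pmod4$. So $K=K_{(2)}\oplus K_{(0)}$ and $Q=Q_{(2)}\oplus Q_{(0)}$ over the classes $n\equiv2$ and $n\equiv0\pmod4$. In (7), $n=2k$ with $k$ odd is the first class, so
$$\Lambda(r)=8\pi\,(\operatorname{tr}Q_{(2)}-\operatorname{tr}Q_{(0)}).$$

**Step 2: compare the traces.** The only entry of order $r^4$ lies in the good block:
$$\operatorname{tr}Q_{(2)}\ge\operatorname{tr}K_{(2)}^2\ge K_{22}^2=9G_4^2r^8\ge9(0.15)^2r^8=0.2025\,r^8 .$$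
In the other block $n,m\ge4$, so by (6), $h=\|K_{(0)}\|_{HS}^2\le\frac{25}8\frac{r^{16}}{1-r^8}\le0.1913\,r^8\le0.0111$. As $\operatorname{tr}K_{(0)}^{2j}\le(\operatorname{tr}K_{(0)}^2)^j=h^j$, $\operatorname{tr}Q_{(0)}\le\frac h{1-h}\le0.194\,r^8$. So $\Lambda(r)>0$ for $0<r\le7/10$.

**Step 3: asymptotics.** By (6), $\operatorname{tr}K_{(2)}^2=9G_4^2r^8+O(r^{16})$, $\sum_{j\ge2}\operatorname{tr}K_{(2)}^{2j}=O(\|K\|_{HS}^4)=O(r^{16})$, and $\operatorname{tr}Q_{(0)}=O(r^{16})$. So $\Lambda(r)=72\pi G_4^2r^8+O(r^{16})$, and $G_4>0$ by Lemma 6. $\blacksquare$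

Since $0.15\le G_4\le0.25$, the leading term lies between $5r^8$ and $15r^8$. The probabilistic argument must therefore lose nothing of order one in the balance of Section 2.

## 8. Stretching, heights, and cycles

From here on $r\in(0,1)$ is fixed with $\Lambda(r)>0$. Lift $X,Y$ continuously to $\mathbb R^2\setminus\bigcup_{c\in\Gamma}\mathcal B(c,r)$ with $|Y_0-X_0|=\operatorname{dist}(x_0,y_0)$, and let $w=Y-X$, a process of bounded variation. Then $\operatorname{dist}(X_t,Y_t)\le|w_t|$, with equality if $|w_t|<1$, because nonzero lattice vectors have length $\ge2$.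

**The stretching bound.** If $x\in\partial\mathcal B(c,r)$ and $|y-c|\ge r$, then $y-c=y-x+r\mathbf n(x)$ has length $\ge r$; expanding the square,
$$(y-x)\cdot\mathbf n(x)\ge-\frac{|y-x|^2}{2r}.\tag{9}$$
Hence $d|w|^2=2w\cdot(\mathbf n(Y)\,dL^Y-\mathbf n(X)\,dL^X)\le\frac{|w|^2}r(dL^X+dL^Y)$, and for $s\le t$
$$|w_t|\le|w_s|\exp\Bigl(\tfrac1{2r}(L^X_t-L^X_s+L^Y_t-L^Y_s)\Bigr).\tag{10}$$
In particular, once $w=0$ it stays $0$.

**Heights.** Let $a_t,b_t$ be the distances of $X_t,Y_t$ to the union of the closed discs, and $\beta=b-a$, so $|\beta|\le|w|$. Near a disc with center $c$ let $e(x)=(x-c)/|x-c|$. From $|x-y|^2=(|x-c|-|y-c|)^2+|x-c||y-c||e(x)-e(y)|^2$ we see that $e$ is $\frac1r$-Lipschitz outside the disc. Fix $0<\eta\le\min(r,1-r)/4$. The layers $\{\text{height}\le\eta\}$ of different discs are at distance $\ge2-2r-2\eta>\eta$.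

**Definition (cycles).** Let $0<\varepsilon_1\le\min(\eta^2,\eta/4,2r\sqrt\eta)$, and let $\sigma_0\le\infty$ be a stopping time with $\max(a_{\sigma_0},b_{\sigma_0})=\eta$ on $\{\sigma_0<\infty\}$. As long as $|w_{\sigma_k}|\le\varepsilon_1$ put
$$\tau_{k+1}=\inf\{t\ge\sigma_k:X_t\in\partial D\text{ or }Y_t\in\partial D\},\qquad\sigma_{k+1}=\inf\{t\ge\tau_{k+1}:\max(a_t,b_t)=\eta\}.$$
Let $\nu=0$ if $\sigma_0=\infty$, and otherwise $\nu=\inf\{k:|w_{\sigma_k}|>\varepsilon_1\}$.

For $k<\nu$ the picture is as follows.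

* At $\sigma_k$ both heights are in $[\eta-\varepsilon_1,\eta]$. They belong to one disc, since $|w|\le\varepsilon_1<\eta$.
* On $[\sigma_k,\tau_{k+1}]$ nothing reflects, so $w$ is constant. At $\tau_{k+1}$ one height is $0$ and both are $\le\varepsilon_1$, near one disc $c$.
* On $[\tau_{k+1},\sigma_{k+1}]$ both particles stay in the $\eta$-layer of $c$.

The time $\tau_{k+1}$ is finite because Brownian motion on the torus hits the disc a.s.; $\sigma_{k+1}$ is finite by Lemma 8. Put $\mathcal F_k=\mathcal F_{\sigma_k}$; then $\{k<\nu\}\in\mathcal F_k$. Let $\Delta L^X_{k+1},\Delta L^Y_{k+1}$ be the increments over $[\sigma_k,\sigma_{k+1}]$, all of which accrue after $\tau_{k+1}$, and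
$$Z_{k+1}=\frac{\Delta L^X_{k+1}+\Delta L^Y_{k+1}}{2r}.$$
Indices are dropped when clear. $C_r$ depends on $r$ only, $C_\kappa$ on $r$ and $\kappa$; $C$ without index depends on $r$ unless said otherwise.

**Khas'minskii's inequality.** Let $\mathsf A$ be continuous, adapted, nondecreasing, with $\mathbf E[\mathsf A_\sigma-\mathsf A_\varsigma|\mathcal F_\varsigma]\le\mu$ for all stopping times $\varsigma\in[\tau,\sigma]$. Then $\mathbf E[(\mathsf A_\sigma-\mathsf A_\tau)^j|\mathcal F_\tau]\le j!\,\mu^j$. Indeed, let $\ell=\mathsf A_\sigma-\mathsf A_\tau$ and $\varsigma_u=\inf\{s\ge\tau:\mathsf A_s-\mathsf A_\tau>u\}\wedge\sigma$. Then $\{\varsigma_u<\sigma\}=\{\ell>u\}$ is in $\mathcal F_{\varsigma_u}$, and there $\mathsf A_\sigma-\mathsf A_{\varsigma_u}=\ell-u$. So $\ell^j=j\int_0^\infty\mathbf 1_{\{\varsigma_u<\sigma\}}(\mathsf A_\sigma-\mathsf A_{\varsigma_u})^{j-1}du$. Applying the claim for $j-1$ from $\varsigma_u$,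
$$\mathbf E[\ell^j|\mathcal F_\tau]\le j\,(j-1)!\,\mu^{j-1}\,\mathbf E\Bigl[\int_0^\infty\mathbf 1_{\{\ell>u\}}du\Big|\mathcal F_\tau\Bigr]\le j!\,\mu^j .$$

**Lemma 8.** Let $\varsigma$ be a stopping time at which both particles are in the $\eta$-layer of one disc $c$, $\sigma=\inf\{t\ge\varsigma:\max(a_t,b_t)=\eta\}$, and let $\Delta L^X,\Delta L^Y,Z$ refer to $[\varsigma,\sigma]$. Conditionally on $\mathcal F_\varsigma$:

* (a) $\mathbf E\Delta L^X\le r\log(1+\frac\eta r)\le\eta$ and $\mathbf E(\Delta L^X)^2\le2\eta^2$, and the same for $Y$; $\mathbf EZ\le\eta/r$; $\mathbf Ee^{2Z}\le2$. If $\varsigma=\tau_{k+1}$ with $k<\nu$, then also $|\mathbf E\Delta L^X-\eta|\le C\eta^2$.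
* (b) $\mathbf E(\sigma-\varsigma)\le\eta^2$, $\mathbf E(\sigma-\varsigma)^2\le2\eta^4$, $\mathbf E\sup_{[\varsigma,\sigma]}|X_t-X_\varsigma|^2\le20\eta^2$.
* (c) If a particle is on $\partial D$ at a stopping time, the conditional probability that it reaches height $\eta/2$ before its subsequent local time exceeds $\lambda$ is at most $4\lambda/\eta$.

**Step 1: exit times.** Let $\chi(\rho)=\frac{\rho^2-r^2}2-r^2\log\frac\rho r$. As $\log$ is harmonic, $\frac12\Delta\chi(|x|)=1$; moreover $\chi(r)=\chi'(r)=0$ and $\chi''=1+r^2/\rho^2\le2$ for $\rho\ge r$. By Itô, $\chi(|X_t-c|)-t$ is a martingale in the layer: the reflection term vanishes since $\chi'(r)=0$. Stopping at $\sigma\wedge T$ and letting $T\to\infty$, $\mathbf E(\sigma-\varsigma)\le\chi(r+\eta)\le\eta^2$. This holds from every stopping time in $[\varsigma,\sigma]$, so Khas'minskii with $\mathsf A_t=t$ gives the second moment.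

**Step 2: local times.** Since $\nabla\log|x-c|=\mathbf n/r$ on the circle, $\log|X-c|-L^X/r$ is a martingale in the layer with integrand bounded by $1/r$, and $\mathbf E(\sigma-\varsigma)<\infty$ allows optional stopping. So $\frac1r\mathbf E\Delta L^X=\mathbf E\log|X_\sigma-c|-\log|X_\varsigma-c|\le\log(1+\eta/r)$. Khas'minskii gives $\mathbf E(\Delta L)^j\le j!\,\eta^j$, hence $\mathbf Ee^{\lambda\Delta L}\le(1-\lambda\eta)^{-1}$ for $\lambda\eta<1$. By Cauchy–Schwarz $\mathbf Ee^{2Z}=\mathbf Ee^{(\Delta L^X+\Delta L^Y)/r}\le(1-2\eta/r)^{-1}\le2$.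

**Step 3: the lower bound.** Let $\varsigma=\tau_{k+1}$. Then $\mathbf E\Delta L^X=r\,\mathbf E\log\frac{r+a_\sigma}{r+a_\tau}\ge\mathbf Ea_\sigma-\frac{\eta^2}{2r}-\varepsilon_1$, because $s-\frac{s^2}{2r}\le r\log(1+s/r)\le s$ and $a_\tau\le\varepsilon_1$. Also $a_\sigma\ge\eta-|w_\sigma|$ and, by (10), $\mathbf E|w_\sigma|\le\varepsilon_1\mathbf Ee^Z\le2\varepsilon_1$. So $\mathbf E\Delta L^X\ge\eta-\frac{\eta^2}{2r}-3\varepsilon_1$, and $\varepsilon_1\le\eta^2$.

**Step 4: displacement.** By Doob, $\mathbf E\sup|B_t-B_\varsigma|^2\le4\cdot2\,\mathbf E(\sigma-\varsigma)$, so $\mathbf E\sup|X_t-X_\varsigma|^2\le2\cdot8\eta^2+2\cdot2\eta^2=20\eta^2$.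

**Step 5: part (c).** Stop the martingale $\log(|X-c|/r)-L/r$, with $L$ counted from the given time, when the height is $\eta/2$ or $L$ is about to exceed $\lambda$. It starts at $0$, and $\log(|X-c|/r)\ge0$, so $\mathbf P(\cdot)\log(1+\frac\eta{2r})\le\lambda/r$. Use $\log(1+x)\ge x/2$ on $[0,1]$. $\square$

## 9. The height difference and the good event

In the layer of $c$, Itô for $|x-c|$ gives $da=e(X)\cdot dB+\frac{dt}{2|X-c|}+dL^X$, and similarly for $b$. So for $t\in[\tau,\sigma]=[\tau_{k+1},\sigma_{k+1}]$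
$$\beta_t=\beta_\tau+M_t+(L^Y_t-L^Y_\tau)-(L^X_t-L^X_\tau),\tag{11}$$
$$M_t=\int_\tau^t(e(Y)-e(X))\cdot dB+\int_\tau^t\Bigl(\frac1{2|Y-c|}-\frac1{2|X-c|}\Bigr)ds,$$
where $|e(Y)-e(X)|\le|w|/r$ and the drift of $M$ is at most $|w|/(2r^2)$ in modulus. For a flat wall $M$ would vanish; here it is the small error made by curvature.

**Definition (good event).** Let $\varepsilon'=|w_{\sigma_k}|=|w_\tau|$ and $s_1=\inf\{t\ge\tau:\beta_t=0\}\wedge\sigma$. Let $A=A_{k+1}$ be the intersection of

* (A1) $Z_{k+1}\le\log2$;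
* (A2) $\sup_{[\tau,s_1]}|M_t|\le\sqrt\eta\,\varepsilon'$;
* (A3) $\sup_{[s_1,\sigma]}|M_t-M_{s_1}|\le\sqrt\eta\,|w_{s_1}|$;
* (A4) $\sup_{[\tau,\sigma]}|X_t-X_\tau|\le\sqrt\eta$;
* (A5) $\beta_{s_1}=0$.

**Lemma 9.** $\mathbf P(A_{k+1}^c\mid\mathcal F_{\tau_{k+1}})\le C_r\eta$ for $k<\nu$.

The order $\eta$ matters: a cycle costs local time about $\eta$, and what is lost on $A^c$ will carry a further factor $\eta$.

**Step 1: (A1) and (A4).** By Markov, $\mathbf P((\mathrm{A1})^c)\le\mathbf EZ/\log2\le2\eta/r$. By Chebyshev and Lemma 8(b), $\mathbf P((\mathrm{A4})^c)\le20\eta$. On (A1), (10) gives $|w_t|\le2|w_s|$ for $\tau\le s\le t\le\sigma$.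

**Step 2: (A2) and (A3).** Let $\tilde M$ be $M$ stopped when $|w|$ exceeds $2\varepsilon'$. By Doob and Lemma 8(b),
$$\mathbf E\sup|\tilde M|^2\le8\,\frac{4\varepsilon'^2}{r^2}\,\mathbf E(\sigma-\tau)+2\Bigl(\frac{\varepsilon'}{r^2}\Bigr)^2\mathbf E(\sigma-\tau)^2\le C_r\varepsilon'^2\eta^2 .$$
By Chebyshev the probability that (A1) holds and (A2) fails is at most $C_r\eta$; if $\varepsilon'=0$ then $M\equiv0$. For (A3), condition on $\mathcal F_{s_1}$, stop $M-M_{s_1}$ when $|w|$ exceeds $2|w_{s_1}|$, and use Lemma 8(b) with $\varsigma=s_1$.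

**Step 3: (A5).** The purpose is to show that the heights almost surely have time to meet. Suppose (A1), (A2) hold and (A5) fails. Then $s_1=\sigma$ and $\beta\ne0$ on $[\tau,\sigma]$. If $\beta>0$ there, then $b>0$, so $X_\tau\in\partial D$ and $\Delta L^Y=0$. By (11) and $\beta_\sigma>0$, $\Delta L^X\le\beta_\tau+M_\sigma\le2\varepsilon'$. But $b_\sigma=\eta$ and $a_\sigma\ge\eta-|w_\sigma|\ge\eta-2\varepsilon'\ge\eta/2$, so $X$ has reached height $\eta/2$ with local time at most $2\varepsilon'$. By Lemma 8(c) this has probability $\le8\varepsilon'/\eta\le8\eta$. If $\beta<0$, exchange $X$ and $Y$. $\square$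

## 10. What one cycle does to $|w|$

**Directions.** Let $v_k=w_{\sigma_k}/|w_{\sigma_k}|$; if $w_{\sigma_k}=0$ (then $w\equiv0$ afterwards) let $v_k=ie(X_{\sigma_k})$. Write $v_k=e^{i\psi_k}$, $e(X_{\tau_{k+1}})=e^{i\theta}$ and $\alpha_{k+1}=\psi_k-\frac\pi2-\theta$. So $|\cos\alpha_{k+1}|$ is the modulus of the component of $v_k$ along the tangent $ie(X_{\tau_{k+1}})$, and $\alpha_{k+1}$ is $\mathcal F_{\tau_{k+1}}$-measurable.

**Tangency.** Let $q_k=1$ if $|\beta_{\sigma_k}|\le4\sqrt\eta\,|w_{\sigma_k}|$ and $q_k=0$ otherwise. When $q_k=1$ the heights are so close that $w$ is almost tangent, which the heuristic of Section 2 takes for granted. This can fail even on $A$, if $|w|$ shrinks a lot after the heights have met; let $S_{k+1}=\{|w_{\sigma_{k+1}}|\le\frac12|w_{s_1}|\}$. On $S$ we lose tangency but gain a factor $\frac12$, and we shall record that gain.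

**Truncation.** $f$ is unbounded, so for $0<\kappa\le1/10$ let
$$g_\kappa(\alpha)=\bigl(-\log(|\cos\alpha|+\kappa)\bigr)^+ .$$
It is $\pi$-periodic, $\frac1\kappa$-Lipschitz, bounded by $\log\frac1\kappa$, zero near $\pi\mathbb Z$, and $g_\kappa\uparrow f$ as $\kappa\downarrow0$.

**Lemma 10.** Let $8\sqrt\eta/r\le\kappa$ and $k<\nu$. Then always $|w_{\sigma_{k+1}}|\le|w_{\sigma_k}|e^{U_{k+1}}$, where
$$U_{k+1}=Z_{k+1}-g_\kappa(\alpha_{k+1})\mathbf 1_{A_{k+1}}-\tfrac12\log2\;\mathbf 1_{A_{k+1}\cap S_{k+1}},$$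
and $\{q_{k+1}=0\}\subset A_{k+1}^c\cup(A_{k+1}\cap S_{k+1})$.

If $\varepsilon'=0$, then $w=\beta=0$ from $\sigma_k$ on, $q_{k+1}=1$, and all is trivial. Let $\varepsilon'>0$. Off $A$, (10) gives the first claim. From now on we are on $A$.

**Step 1: the tangential component barely moves on $[\tau,s_1]$.** There $\beta$ has constant sign before $s_1$. If it is positive, only $X$ reflects, and since $\beta_{s_1}=0$, (11) gives total local time $\beta_\tau+M_{s_1}\le2\varepsilon'$; by (A4), $|\mathbf n(X_s)-e(X_\tau)|\le\sqrt\eta/r$ at contacts. If it is negative, only $Y$ reflects, with total local time $-\beta_\tau-M_{s_1}\le2\varepsilon'$, and $|\mathbf n(Y_s)-e(X_\tau)|\le(2\varepsilon_1+\sqrt\eta)/r\le2\sqrt\eta/r$. As $ie(X_\tau)\perp e(X_\tau)$, the component of $w$ along $ie(X_\tau)$ changes by at most $4\varepsilon'\sqrt\eta/r$.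

**Step 2: the normal component is nearly zero at $s_1$.** At $s_1$, $|X-c|=|Y-c|$, so $2(X-c)\cdot w=-|w|^2$ and $|w_{s_1}\cdot e(X_{s_1})|\le(2\varepsilon')^2/(2r)$. With (A4), $|w_{s_1}\cdot e(X_\tau)|\le2\varepsilon'^2/r+2\varepsilon'\sqrt\eta/r\le4\varepsilon'\sqrt\eta/r$.

**Step 3: the first claim.** Steps 1 and 2 give
$$|w_{s_1}|\le\varepsilon'(|\cos\alpha_{k+1}|+8\sqrt\eta/r)\le\varepsilon'(|\cos\alpha_{k+1}|+\kappa).$$
With (10) on $[s_1,\sigma]$ and on $[\tau,\sigma]$, $|w_\sigma|\le\varepsilon'e^Z\min(1,|\cos\alpha|+\kappa)=\varepsilon'e^{Z-g_\kappa(\alpha)}$. On $A\cap S$,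
$$|w_\sigma|\le\tfrac12\varepsilon'(|\cos\alpha|+\kappa)\le\tfrac{1+\kappa}2\,\varepsilon'e^{-g_\kappa(\alpha)}\le\varepsilon'e^{-g_\kappa(\alpha)-\frac12\log2},$$
since $1+\kappa\le\sqrt2$; and $Z\ge0$.

**Step 4: the second claim.** We must bound $\beta_\sigma$ on $A\setminus S$. If $\beta_\sigma=0$ then $q_{k+1}=1$. Otherwise let $t'$ be the last zero of $\beta$ in $[s_1,\sigma]$. If $\beta>0$ on $(t',\sigma]$, then $b>0$ there, $L^Y$ is constant, and by (11) and (A3) $\beta_\sigma\le M_\sigma-M_{t'}\le2\sqrt\eta\,|w_{s_1}|$; similarly if $\beta<0$. So on $A\setminus S$, $|\beta_\sigma|\le2\sqrt\eta\,|w_{s_1}|\le4\sqrt\eta\,|w_\sigma|$, that is, $q_{k+1}=1$. $\square$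

## 11. Expected gain and averaging over the circle

For $x\in\partial D$ let
$$\Phi(x)=\int_{\partial D}H(x,y)\,g_\kappa(\theta_x-\theta_y)\,\sigma(dy),\qquad\Phi_{\max}=\max\Phi,\qquad\bar\Phi=\frac1{2\pi r}\int\Phi\,d\sigma .$$
Since $\Phi(re^{i\theta})=r\int H(re^{i\theta},re^{i(\theta-\varphi)})g_\kappa(\varphi)\,d\varphi$ and $g_\kappa=0$ near $0$, $\Phi\ge0$ is smooth. By monotone convergence,
$$\bar\Phi=\bar\Phi_\kappa\ \uparrow\ \frac1{2\pi r}\iint fH=\frac1r+\frac{\Lambda(r)}{2\pi r}\qquad(\kappa\downarrow0).\tag{12}$$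
Let $\hat X$ be the radial projection of $X$ on $\partial D$.

**Lemma 11.** Fix $\kappa,\delta>0$. If $\eta\le\eta_0(\kappa,\delta)$ and $\varepsilon_1\le\bar\varepsilon_1(\kappa,\delta,\eta)$, then for $k<\nu$
$$\mathbf E[g_\kappa(\alpha_{k+1})\mathbf 1_{A_{k+1}}\mid\mathcal F_k]\ge\eta\,(\Phi(\hat X_{\sigma_k})-2\delta)\,q_k-2\delta\eta(1-q_k).$$

If $q_k=0$ the left side is $\ge0$. Let $q_k=1$ and $e(X_{\sigma_k})=e^{i\theta_k}$.

**Step 1: $w$ is almost tangent at $\sigma_k$.** From $|Y-c|^2=|X-c|^2+2(X-c)\cdot w+|w|^2$,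
$$|w\cdot e(X)|\le|\beta|\frac{|X-c|+|Y-c|}{2|X-c|}+\frac{|w|^2}{2r}\le2|\beta|+\frac{|w|^2}{2r}.$$
So, if $w_{\sigma_k}\ne0$, $|v_k\cdot e(X_{\sigma_k})|\le8\sqrt\eta+\varepsilon_1/(2r)\le9\sqrt\eta$. That is, $\psi_k-\frac\pi2\equiv\theta_k+\omega\pmod\pi$ with $|\omega|\le\frac\pi2\cdot9\sqrt\eta\le15\sqrt\eta$ for small $\eta$. If $w_{\sigma_k}=0$, then $\omega=0$.

**Step 2: the landing law of $X$.** Let $\tau^X\ge\tau_{k+1}$ be the first time after $\sigma_k$ at which $X$ hits $\partial D$. Until then $X$ is an unreflected Brownian motion, so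
$$\mathbf E[g_\kappa(\theta_k+\omega-\theta_{X_{\tau^X}})\mid\mathcal F_k]=\int P(X_{\sigma_k},y)\,g_\kappa(\theta_k+\omega-\theta_y)\,\sigma(dy).$$
For small $\eta$ the integrand vanishes for $|\theta_y-\theta_k|\le\varphi_\kappa$ with some $\varphi_\kappa>0$, as $g_\kappa=0$ near $0$. The height $h$ of $X_{\sigma_k}$ lies in $[\eta-\varepsilon_1,\eta]$. By (K2) and the Lipschitz property of $g_\kappa$ the right side is $h(\Phi(\hat X_{\sigma_k})+o(1))$ as $\eta\to0$, uniformly, $\kappa$ being fixed. Since $\varepsilon_1\le\eta^2$, for small $\eta$ it is at least $\eta(\Phi(\hat X_{\sigma_k})-\delta/2)$, and at most $C_\kappa\eta$.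

**Step 3: replace $\tau^X$ by $\tau_{k+1}$.** The first contact may be made by $Y$. At $\tau_{k+1}$ the height of $X$ is $\le\varepsilon_1$, so (K1) gives, with torus distances,
$$\mathbf P(|X_{\tau^X}-X_{\tau_{k+1}}|>\sqrt{\varepsilon_1}\mid\mathcal F_{\tau_{k+1}})\le C\varepsilon_1\int_{|y-X_{\tau_{k+1}}|>\sqrt{\varepsilon_1}}|X_{\tau_{k+1}}-y|^{-2}\sigma(dy)\le C\sqrt{\varepsilon_1}.$$
On the complementary event the angles differ by at most $C\sqrt{\varepsilon_1}$. Since $\alpha_{k+1}\equiv\theta_k+\omega-\theta\pmod\pi$ and $g_\kappa$ is bounded and Lipschitz, the replacement costs at most $C_\kappa\sqrt{\varepsilon_1}\le\delta\eta/4$ for $\varepsilon_1$ small. Thus $\mathbf E[g_\kappa(\alpha_{k+1})|\mathcal F_k]\ge\eta(\Phi(\hat X_{\sigma_k})-\delta)$, and this expectation is $\le C_\kappa\eta$.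

**Step 4: restrict to $A$.** Since $\alpha_{k+1}$ is $\mathcal F_{\tau_{k+1}}$-measurable, Lemma 9 gives $\mathbf E[g_\kappa(\alpha_{k+1})\mathbf 1_{A^c}|\mathcal F_k]\le C_r\eta\cdot C_\kappa\eta\le\delta\eta$ for small $\eta$. $\square$

The gain depends on the position $\hat X_{\sigma_k}$, because $D$ is not rotationally symmetric. To replace $\Phi$ by its mean we use a corrector. Let $u=u_\kappa\in C^2(\overline D)$ solve $\Delta u=0$ in $D$, $\partial_{\mathbf n}u=-(\Phi-\bar\Phi)$ on $\partial D$; this Neumann problem is solvable because the smooth data have mean $0$ with respect to $\sigma$. By Itô, $u(X_t)+\int_0^t(\Phi(X_s)-\bar\Phi)\,dL^X_s$ is a martingale.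

**Lemma 12.** For $k<\nu$,
$$\bigl|\mathbf E[\eta(\Phi(\hat X_{\sigma_{k+1}})-\bar\Phi)\mid\mathcal F_k]-\mathbf E[u(X_{\sigma_k})-u(X_{\sigma_{k+1}})\mid\mathcal F_k]\bigr|\le C_\kappa\eta^2 .$$

**Step 1: optional stopping.** The integrand $\nabla u$ is bounded, and $\mathbf E[\sigma_{k+1}-\sigma_k|\mathcal F_k]$ is bounded, by Lemma 8(b) and the bounded expected hitting time of the disc by Brownian motion on the torus. So the second expectation is $\mathbf E[\int_\tau^\sigma(\Phi(X_s)-\bar\Phi)\,dL^X_s|\mathcal F_k]$.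

**Step 2: freeze the position.** Replacing $\Phi(X_s)$ by $\Phi(\hat X_\tau)$ costs at most $C_\kappa\mathbf E[\sup|X_t-X_\tau|\,\Delta L^X]+C_\kappa\varepsilon_1\mathbf E\Delta L^X\le C_\kappa\eta^2$, by Cauchy–Schwarz and Lemma 8. Then, $\Phi(\hat X_\tau)$ being $\mathcal F_\tau$-measurable, Lemma 8(a) gives $|\mathbf E[(\Phi(\hat X_\tau)-\bar\Phi)(\Delta L^X-\eta)|\mathcal F_k]|\le C_\kappa\eta^2$. Finally radial projection is $1$-Lipschitz outside the disc, so $\eta\,\mathbf E|\Phi(\hat X_\tau)-\Phi(\hat X_\sigma)|\le C_\kappa\eta\,\mathbf E|X_\tau-X_\sigma|\le C_\kappa\eta^2$. $\square$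

## 12. Contraction of a small moment: convergence in Theorem 2

Negative drift of $\log|w|$ alone does not keep the pair close. We convert it into a contraction of $|w|^p$ for small $p$, over a block of $m$ cycles long enough that the corrector is negligible.

Fix $0<\lambda_0<\Lambda(r)/(2\pi r)$. By (12) choose $\kappa$ with $\bar\Phi\ge\frac1r+\lambda_0$. Let $\delta=\lambda_0/16$.

**Proposition 13.** There are $\eta$, $m$, $\varepsilon_1$, $\varepsilon_0<\varepsilon_1$, $p\in(0,\frac12]$, $\vartheta<1$ such that on $\{\sigma_0<\infty,\ |w_{\sigma_0}|\le\varepsilon_0\}$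
$$\mathbf E\bigl[|w_{\sigma_{m\wedge\nu}}|^p\mid\mathcal F_0\bigr]\le\vartheta\,|w_{\sigma_0}|^p .$$

All expectations below are conditional on $\mathcal F_0$. Let $\mathcal U=\sum_{k<m\wedge\nu}U_{k+1}$, so that $|w_{\sigma_{m\wedge\nu}}|\le|w_{\sigma_0}|e^{\mathcal U}$ by Lemma 10, and let $\bar N=\mathbf E[m\wedge\nu]=\sum_{k<m}\mathbf P(k<\nu)$.

**Step 1: collect the drift.** By Lemma 11, $-\mathbf E[g_\kappa\mathbf 1_A|\mathcal F_k]\le2\delta\eta-\eta\Phi(\hat X_{\sigma_k})+\eta\Phi_{\max}(1-q_k)$. With $\mathbf EZ\le\eta/r$,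
$$\mathbf E\,\mathcal U\le\bar N\eta\bigl(\tfrac1r+2\delta\bigr)-\eta\,\mathbf E\!\!\sum_{k<m\wedge\nu}\!\!\Phi(\hat X_{\sigma_k})+\eta\Phi_{\max}\sum_{k=0}^{m-1}\mathbf P(k<\nu,q_k=0)-\tfrac{\log2}2\sum_{k=0}^{m-1}\mathbf P(k<\nu,A_{k+1}\cap S_{k+1}).$$

**Step 2: pay for lost tangency.** By Lemmas 9 and 10, and since $\{k<\nu\}\subset\{k-1<\nu\}$,
$$\sum_{k=0}^{m-1}\mathbf P(k<\nu,q_k=0)\le1+C_r\eta\bar N+\sum_{k=0}^{m-1}\mathbf P(k<\nu,A_{k+1}\cap S_{k+1}).$$
If $\eta\Phi_{\max}\le\frac12\log2$, the total coefficient of the $S$-terms is $\le0$ and they may be dropped. This is why the factor $\frac12$ on $S$ was recorded.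

**Step 3: average the gain.** Sum Lemma 12 over $k<m\wedge\nu$; the $u$-terms telescope. Shifting the index in $\Phi$ costs at most $\Phi_{\max}$. So
$$\eta\,\mathbf E\sum_{k<m\wedge\nu}\Phi(\hat X_{\sigma_k})\ge\bar N\eta\bar\Phi-2\|u\|_\infty-\eta\Phi_{\max}-C_\kappa\eta^2\bar N .$$
Hence, with a new $C_\kappa$,
$$\mathbf E\,\mathcal U\le-\bar N\eta(\lambda_0-2\delta-C_\kappa\eta)+C'_\kappa\le-\tfrac12\lambda_0\bar N\eta+C'_\kappa,\qquad C'_\kappa=2\|u\|_\infty+2\Phi_{\max},$$
for all small $\eta$ (depending on $\kappa,\delta$) and $\varepsilon_1\le\bar\varepsilon_1(\kappa,\delta,\eta)$. The constant $C_\kappa'$ does not depend on $\eta$.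

**Step 4: choose the block.** Choose $\Theta$ with $\frac14\lambda_0\Theta\ge C'_\kappa+1$, then $\eta$ small, including $8\sqrt\eta/r\le\kappa$ and $\eta\Phi_{\max}\le\frac12\log2$, then $m=\lceil\Theta/\eta\rceil$, then $\varepsilon_1$, and $\varepsilon_0=2^{-m-1}\varepsilon_1$. Let $Z_{tot}=\sum_{k<m\wedge\nu}Z_{k+1}$; iterating Lemma 8(a), $\mathbf Ee^{2Z_{tot}}\le2^m$. If $\nu<m$, then (10) forces $e^{Z_{tot}}\ge\varepsilon_1/\varepsilon_0$, so $\mathbf P(\nu<m)\le2^m2^{-2m-2}\le\frac12$. Thus $\bar N\ge m/2$ and $\mathbf E\,\mathcal U\le-\frac14\lambda_0\Theta+C_\kappa'\le-1$.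

**Step 5: pass to a power.** We have $\mathcal U\le Z_{tot}$ and $|\mathcal U|\le Z_{tot}+m\log(2/\kappa)$. Since $e^x\le1+x+\frac{x^2}2e^{x^+}$, for $p\le\frac12$
$$\mathbf Ee^{p\,\mathcal U}\le1+p\,\mathbf E\,\mathcal U+\tfrac{p^2}2\mathbf E[\mathcal U^2e^{pZ_{tot}}]\le1-p+Cp^2,\qquad C=C(m,\kappa),$$
the last expectation being bounded through $\mathbf Ee^{2Z_{tot}}\le2^m$. Take $p$ small. $\square$

**Proof of the first assertion of Theorem 2.** Let $|w_0|\le\varepsilon<\varepsilon_0$.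

**Step 1: reach a starting configuration.** Let $T_0=\inf\{t:\max(a_t,b_t)=\eta\}$. If $\max(a_0,b_0)\ge\eta$, then $w$ is constant until the first contact of a particle with $\partial D$, which occurs a.s., and at contact $\max(a,b)\le\varepsilon<\eta$. So $T_0<\infty$ precedes contact and $|w_{T_0}|=|w_0|$. Otherwise both particles are in one layer until $T_0$, and Lemma 8 gives $T_0<\infty$ and $\mathbf Ee^{2Z}\le2$ for $Z$ on $[0,T_0]$. In both cases $\mathbf E|w_{T_0}|^p\le2\varepsilon^p$.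

**Step 2: iterate.** Given $T_j$ with $|w_{T_j}|\le\varepsilon_0$, let $T_{j+1}$ be the time $\sigma_{m\wedge\nu}$ of the cycles started at $\sigma_0=T_j$, and $J=\inf\{j:|w_{T_j}|>\varepsilon_0\}$. By Proposition 13, $|w_{T_{j\wedge J}}|^p$ is a nonnegative supermartingale, so $\mathbf P(J<\infty)\le2(\varepsilon/\varepsilon_0)^p$, and $\mathbf E[|w_{T_j}|^p;J\ge j]\le2\vartheta^j\varepsilon^p$.

**Step 3: fill in the times between.** By (10) and $\mathbf Ee^{pZ_{tot}}\le2^m$, $\mathbf E[\sup_{[T_j,T_{j+1}]}|w|^p;J>j]\le2^m\cdot2\vartheta^j\varepsilon^p$, which is summable. On $\{J=\infty\}$, $T_j\to\infty$: each cycle contains an upcrossing of $\max(a,b)$ from $\varepsilon_1$ to $\eta$, and a continuous path has finitely many of these in bounded time. So $w_t\to0$ a.s. on $\{J=\infty\}$, and $\mathbf P(J=\infty)\ge1-2(\varepsilon/\varepsilon_0)^p\to1$ as $\varepsilon\to0$. $\blacksquare$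

## 13. The exponential rate in Theorem 2

**Step 1: growth of local time.** The purpose is to convert local time into time. Let $\ell=|\partial D|/(2|D|)=\pi r/|D|$. There is $V\in C^2(\overline D)$ with $\frac12\Delta V=-\ell$ in $D$, $\partial_{\mathbf n}V=1$ on $\partial D$, because $2\ell|D|=|\partial D|$. By Itô $L^X_t=V(X_t)-V(X_0)+\ell t-\int_0^t\nabla V(X_s)\cdot dB_s$. Hence $L^X_t/t\to\ell$ a.s., and
$$\mathbf EL^X_t\le2\|V\|_\infty+\ell t .\tag{14}$$

**Step 2: parameters and localization.** Fix $\lambda_0<\Lambda(r)/(2\pi r)$, $\kappa$ with $\bar\Phi\ge\frac1r+\lambda_0$, and $\delta\in(0,\lambda_0/4)$. Then take $\eta$ small: $\eta\le\eta_0(\kappa,\delta)$, $8\sqrt\eta/r\le\kappa$, $\eta\Phi_{\max}\le\frac12\log2$, and $C\eta\le\frac12$ with $C$ from Lemma 8(a). Finally let $\varepsilon_1\le\bar\varepsilon_1(\kappa,\delta,\eta)$.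

For an integer $N\ge1$ re-lift the pair at time $N$ so that $|w_N|=\operatorname{dist}(X_N,Y_N)$, and let $\sigma_0=\inf\{t\ge N:\max(a_t,b_t)=\eta\}$. Put $\mathcal C=\{\operatorname{dist}(X_t,Y_t)\to0\}$ and $\mathcal C_N=\mathcal C\cap\{\sup_{t\ge N}\operatorname{dist}(X_t,Y_t)\le\varepsilon_1\}$, so $\mathcal C=\bigcup_N\mathcal C_N$. On $\mathcal C_N$, by continuity, $|w_t|=\operatorname{dist}(X_t,Y_t)\le\varepsilon_1$ for all $t\ge N$. Moreover $\sigma_0<\infty$ a.s. there: $X$ visits both $\partial D$ (where $\max(a,b)\le\varepsilon_1<\eta$) and heights $>\eta$ at arbitrarily late times, the latter by the exit time bound of Lemma 8, Step 1, applied to the layer of height $2\eta$. Hence $\nu=\infty$ a.s. on $\mathcal C_N$.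

**Step 3: a strong law.** If $\xi_{i+1}$ is $\mathcal F_{i+1}$-measurable on $\{i<\nu\}$ with $\mathbf E[\xi_{i+1}^2|\mathcal F_i]\le C$ there, the martingale $\sum_i\frac{\mathbf 1_{\{i<\nu\}}}{i+1}(\xi_{i+1}-\mathbf E[\xi_{i+1}|\mathcal F_i])$ is $L^2$-bounded and converges a.s. By Kronecker's lemma, a.s. on $\{\nu=\infty\}$,
$$\sum_{i<k}\xi_{i+1}=\sum_{i<k}\mathbf E[\xi_{i+1}|\mathcal F_i]+o(k).\tag{15}$$
By Lemma 8 this applies to $U_{i+1}$, $\mathbf 1_{A_{i+1}^c}$, $\mathbf 1_{A_{i+1}\cap S_{i+1}}$, $\Phi(\hat X_{\sigma_{i+1}})$, $u(X_{\sigma_{i+1}})$, $\Delta L^X_{i+1}$, $\Delta L^Y_{i+1}$.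

**Step 4: the rate per cycle.** Work on $\{\nu=\infty\}$. If $w$ hits $0$ there is nothing to prove, so let $w\ne0$. Write $s_i=\mathbf P(A_{i+1}\cap S_{i+1}|\mathcal F_i)$. The computation of Proposition 13 now runs along the path. By Lemmas 8, 10, 11 and (15),
$$\log|w_{\sigma_k}|\le k\eta\bigl(\tfrac1r+2\delta\bigr)-\eta\sum_{i<k}\Phi(\hat X_{\sigma_i})+\eta\Phi_{\max}\sum_{i<k}(1-q_i)-\tfrac{\log2}2\sum_{i<k}s_i+o(k).$$
By Lemma 10, (15) and Lemma 9,
$$\sum_{i<k}(1-q_i)\le1+\sum_{i<k}(\mathbf 1_{A_{i+1}^c}+\mathbf 1_{A_{i+1}\cap S_{i+1}})\le C_r\eta k+\sum_{i<k}s_i+o(k).$$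
By (15) for $\Phi$, Lemma 12, and (15) for $u$ (the sum telescopes),
$$\eta\sum_{i<k}\Phi(\hat X_{\sigma_i})\ge\eta\sum_{i<k}\mathbf E[\Phi(\hat X_{\sigma_{i+1}})|\mathcal F_i]-o(k)\ge k\eta\bar\Phi-C_\kappa\eta^2k+u(X_{\sigma_0})-u(X_{\sigma_k})-o(k).$$
Since $\eta\Phi_{\max}\le\frac12\log2$, the three displays give, with a new $C_\kappa$,
$$\limsup_k\tfrac1k\log|w_{\sigma_k}|\le-\eta\,(\lambda_0-2\delta-C_\kappa\eta).\tag{16}$$

**Step 5: from cycles to time.** By Lemma 8(a) and (15), $(\eta-C\eta^2)k-o(k)\le L^X_{\sigma_k}\le\eta k+o(k)$. So $L^X_{\sigma_k}\to\infty$, $\sigma_k\to\infty$, and with Step 1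
$$\liminf_k\frac k{\sigma_k}\ge\frac\ell\eta,\qquad\limsup_k\frac k{\sigma_k}<\infty .$$
The conditional means of $\Delta L^X_{k+1},\Delta L^Y_{k+1}$ are at most $\eta$, so taking differences in (15) these increments are $o(k)$. Hence $Z_{k+1}=o(k)$, $L^X_{\sigma_{k+1}}/L^X_{\sigma_k}\to1$ and $\sigma_{k+1}/\sigma_k\to1$. For $t\in[\sigma_k,\sigma_{k+1}]$, $\log|w_t|\le\log|w_{\sigma_k}|+Z_{k+1}$. So by (16), if $\eta$ is so small that $\lambda_0-2\delta-C_\kappa\eta>0$,
$$\limsup_{t\to\infty}\tfrac1t\log|w_t|\le-\ell\,(\lambda_0-2\delta-C_\kappa\eta)$$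
a.s. on each $\mathcal C_N$, where $|w_t|=\operatorname{dist}(X_t,Y_t)$ for $t\ge N$, hence for the distance a.s. on $\mathcal C$. Let $\eta\to0$, then $\delta\to0$, then $\lambda_0\uparrow\Lambda/(2\pi r)$ along sequences: the bound becomes $-\ell\Lambda/(2\pi r)=-\Lambda(r)/(2|D|)$. $\blacksquare$

## 14. Every pair of starting points when $r<1/2$: proof of Theorem 3

Let $0<r<1/2$; then $\Lambda(r)>0$ by Theorem 1. Let $\pi(x,y)=\mathbf P_{x,y}(\operatorname{dist}(X_t,Y_t)\to0)$. By Theorem 2 choose $\varepsilon_2>0$ with $\pi\ge\frac12$ whenever $\operatorname{dist}(x,y)<\varepsilon_2$, and put $h_T(x,y)=\mathbf P_{x,y}(\operatorname{dist}(X_T,Y_T)<\varepsilon_2)$. The plan is to show that any two particles come within $\varepsilon_2$ with probability bounded below. To bring them together, place $X$ just in front of the disc with $Y$ behind it on the same ray, and push both toward the disc: $X$ is held by the boundary and $Y$ catches up.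

**Step 1: for $x,y\in D$ there is a rational $T$ with $h_T(x,y)>0$.** Lift so that $w=y-x\in[-1,1]^2$. If $w=0$ this is trivial. Otherwise let $\mathrm n=w/|w|$.

**Step 1a: the ray.** We check that the ray meets no other disc. Points $p=t\mathrm n$ with $r\le t\le r+|w|$ have coordinates $|p_i|\le r|\mathrm n_i|+|w_i|\le1+r$. If $c\in\Gamma\setminus\{0\}$, some coordinate of $c$ has modulus $\ge2$, so $|p-c|\ge1-r=r+(1-2r)$. Fix $0<s\le\frac12(1-2r)$. Then the points $t\mathrm n$, $r<t\le r+s+|w|$, are outside the closed disc $0$ and at distance $\ge\frac12(1-2r)$ from all other discs. Let $x^*=(r+s)\mathrm n$; then $x^*$ and $x^*+w=(r+s+|w|)\mathrm n$ lie in $D$.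

**Step 1b: moving the pair to the ray.** The set $U_w=\{z\in D_1:z\in D,\ z+w\in D\}$ is the torus minus the closed discs $\overline{\mathcal B}(0,r)$ and $\overline{\mathcal B}(-w,r)$; we show that it is connected. If the discs are disjoint this is clear, since a connected surface stays connected when a closed disc contained in a larger embedded disc is removed. If they meet, there is $w'\equiv w$ mod $\Gamma$ with $|w'|\le2r$. The union of the discs centered at $0$ and $-w'$ is star-shaped about $-w'/2$, which lies in both, and is contained in the closed ball $\overline{\mathcal B}(-w'/2,2r)$. As $2r<1$, this lies in the embedded open unit ball about $-w'/2$, and its complement is connected. Points of the ball outside the union can be moved radially outward, without entering the union, until they leave the ball. So $U_w$ is connected. Hence there is a path $\gamma:[0,1]\to U_w$ from $x$ to $x^*$; after a lattice translation of the lift of $(x,y)$ it is a path in $\mathbb R^2$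 ending at $x^*$.

**Step 1c: the driving path.** Let $0<\varrho\le\min(1,|w|/2)$ be small, $T_*=s+|w|-2\varrho\ge s$, and $\mathsf b_t=\gamma(t)-x$ on $[0,1]$, $\mathsf b_{1+t}=x^*-x-\mathrm nt$ for $0\le t\le T_*$. With positive probability $|B_t-\mathsf b_t|<\varrho$ on $[0,1+T_*]$; assume this. For $\varrho$ small there is no reflection on $[0,1]$. Put $\mathsf e_t=B_{1+t}-\mathsf b_{1+t}$, $|\mathsf e|<\varrho$. Without reflection $Y_{1+t}=(r+s+|w|-t)\mathrm n+\mathsf e_t$, which is within $\varrho$ of points at distance $\ge2\varrho$ from disc $0$ and $\ge\frac12(1-2r)$ from the others. So $Y$ does not reflect, and $|Y_{1+T_*}-r\mathrm n|\le3\varrho$.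

**Step 1d: $X$ stays near the tip.** Write $X_{1+t}=x^*-\mathrm nt+\mathsf e_t+k_t$ with $dk=\mathbf n(X)\,dL$, $L$ being the local time after time $1$. Compare with
$$x^0_t=(r+(s-t)^+)\mathrm n=x^*-\mathrm nt+\mathrm nL^0_t,\qquad L^0_t=(t-s)^+ .$$
Let $h=X_{1+\cdot}-x^0-\mathsf e=k-\mathrm nL^0$, of bounded variation, $h_0=0$. Let $t_0$ be the first time that $|X_{1+t}-x^0_t|\ge r_1:=\frac14\min(r,1-2r)$. Up to $t_0\wedge T_*$, $X$ can touch only disc $0$, and there $|\mathbf n(X)-\mathrm n|\le r_1/r\le\frac14$, so $\mathbf n(X)\cdot\mathrm n\ge\frac12$ and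
$$L\le2\,\mathrm n\cdot k=2\,\mathrm n\cdot(X-x^0-\mathsf e)+2L^0\le C .$$
Apply (9) at $X\in\partial D$ toward $x^0$, and at $x^0=r\mathrm n$ (where it is when $L^0$ grows) toward $X$. With $|X-x^0|^2\le2|h|^2+2\varrho^2$,
$$d|h|^2=2(X-x^0-\mathsf e)\cdot(\mathbf n(X)\,dL-\mathrm n\,dL^0)\le2\Bigl(\frac{|h|^2+\varrho^2}r+\varrho\Bigr)(dL+dL^0).$$
By Gronwall $|h|^2\le C\varrho$, so $|X-x^0|\le C\sqrt\varrho$ up to $t_0\wedge T_*$, with $C$ independent of $\varrho$. For $\varrho$ small this is $<r_1$, so $t_0>T_*$. At time $1+T_*$ we have $x^0=r\mathrm n$, so $|X-Y|\le C\sqrt\varrho+3\varrho<\varepsilon_2$ for $\varrho$ small. Thus $h_{1+T_*}(x,y)>0$, and by continuity of paths $h_T(x,y)>0$ for some rational $T$ close to $1+T_*$.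

**Step 2: $\inf\pi>0$.** First we remove the restriction to the interior. Near $\partial D$ the heights are semimartingales with $d\langle a\rangle=dt$, and $\int\mathbf 1_{\{a=0\}}\,d\langle a\rangle=0$, so $X$ and $Y$ spend zero Lebesgue time on $\partial D$. Hence for any $(x,y)\in\overline D^2$ there is $s>0$ with $X_s,Y_s\in D$ a.s. By Step 1 and countability of the rationals, $h_{s+T'}(x,y)=\mathbf E_{x,y}h_{T'}(X_s,Y_s)>0$ for some rational $T'$.

Next, continuity. By (10), applied to two solutions driven by the same $B$, and (14), $X_T$ depends continuously in probability on its starting point; likewise $Y_T$. Since $\{\operatorname{dist}<\varepsilon_2\}$ is open, each $h_T$ is lower semicontinuous on $\overline D^2$. By compactness finitely many open sets $\{h_{T_i}>c_i\}$, $c_i>0$, cover $\overline D^2$. As $\pi(x,y)=\mathbf E_{x,y}\pi(X_T,Y_T)\ge\frac12h_T(x,y)$ for every $T$, we get $\pi\ge\frac12\min c_i=:c_0>0$ everywhere.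

**Step 3: a 0–1 law.** Let $\mathcal C=\{\operatorname{dist}(X_t,Y_t)\to0\}$. By the Markov property $\mathbf P(\mathcal C|\mathcal F_t)=\pi(X_t,Y_t)\ge c_0$. By Lévy's 0–1 law $\mathbf P(\mathcal C|\mathcal F_t)\to\mathbf 1_{\mathcal C}$ a.s. as $t\to\infty$ along the integers. Hence $\mathbf 1_{\mathcal C}\ge c_0>0$, that is, $\mathbf 1_{\mathcal C}=1$ a.s. The rate is given by Theorem 2. $\blacksquare$
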